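\title{First-order definable colorings and bounded expansion}

\begin{abstract}
Let $\mathcal C$ be a class of finite graphs closed under induced subgraphs, disjoint unions and subdivisions. We prove that $\mathcal C$ has bounded expansion if and only if for every $p$ there is a non-bipartite graph $H_p$ of odd-girth greater than $2p+1$ such that $H_p$-colorability of the members of $\mathcal C$ is expressed by a first-order sentence. This confirms a conjecture of Ne\v{s}et\v{r}il and Ossona de Mendez. One direction follows from low tree-depth colorings. For the other, Gaifman's locality theorem reduces the problem to a combinatorial one: given a graph $H$ of odd-girth greater than $2p+3$, find in every graph of large average degree a subgraph whose edges can be replaced by paths of length $p+1$ or $p+2$ so that the result has no short odd cycle and no homomorphism to $H$. We obtain this subgraph by pulling back a random signed graph of large girth along a random map that is revealed in two rounds. The argument also gives a level-by-level statement with a sharp constant and several further equivalent properties.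
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and classes of graphs are closed under isomorphism. A \emph{homomorphism} from $G$ to $H$ is a map $V(G)\to V(H)$ that sends adjacent vertices to adjacent vertices. If one exists, we write $G\to H$ and call $G$ \emph{$H$-colorable}; for $H=K_k$ this is ordinary $k$-colorability. A \emph{first-order sentence} is built from the atomic formulas $x=y$ and $x\sim y$ (adjacency) by Boolean connectives and quantifiers over vertices, and has no free variable. We say that $H$-colorability is \emph{first-order definable on a class $\mathcal C$} if there is a sentence $\Phi$ such that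
\[
G\models\Phi\iff G\to H\qquad\text{for every }G\in\mathcal C .
\]
In other words, the $H$-colorable members of $\mathcal C$ are those members of $\mathcal C$ that lie in the first-order definable class $\{G: G\models\Phi\}$.

A homomorphism is a choice made at all vertices of $G$ at once, whereas a first-order sentence can only inspect neighborhoods of bounded radius (Section~\ref{sec:local}). So definability of $H$-colorability on $\mathcal C$ means that, within $\mathcal C$, the obstructions to $H$-colorability are local. The basic local obstruction is a short odd cycle. The \emph{odd-girth} $\operatorname{og}(G)$ is the length of a shortest odd cycle of $G$, and $\operatorname{og}(G)=\infty$ if $G$ is bipartite; thus $\operatorname{og}(G)>\ell$ says that $G$ has no odd cycle of length at most $\ell$. We use throughout that \emph{a closed walk of odd length $\ell$ contains an odd cycle of length at most $\ell$}: if the walk is not a cycle, a repeated vertex splits it into two shorter closed walks, one of which has odd length, and we continue with that one. Homomorphisms map closed walks to closed walks of the same length, so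
\begin{equation}\label{eq:og}
G\to H\ \implies\ \operatorname{og}(G)\ge\operatorname{og}(H).
\end{equation}
An odd cycle of length at most $2p+1$ can be lengthened to a closed walk of length exactly $2p+1$ by stepping back and forth along an edge. Hence for $p\ge1$ the property $\operatorname{og}(G)>2p+1$ is defined by the sentence
\begin{equation}\label{eq:sentence}
\neg\,\exists x_1\cdots\exists x_{2p+1}\,\bigl(x_1\sim x_2\wedge x_2\sim x_3\wedge\dots\wedge x_{2p+1}\sim x_1\bigr).
\end{equation}

Definability can also hold for uninteresting reasons. If $H$ has vertices but no edge, then $G\to H$ means that $G$ has no edge. If every member of $\mathcal C$ is $H$-colorable, the sentence $\forall x\,(x=x)$ defines $H$-colorability; this happens for the class of all bipartite graphs and every $H$ with an edge. To relate definability to the structure of $\mathcal C$ we therefore ask that $H$ have an edge and that $\mathcal C$ not owe its colorability to a parity constraint. A \emph{subdivision} of a graph is obtained by replacing each edge with a path of length at least $1$ whose inner vertices are new; some edges may remain unsubdivided. A class $\mathcal C$ is \emph{hereditary} if it is closed under induced subgraphs, \emph{addable} if it is closed under disjoint unions,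 and \emph{topologically closed} if it is closed under subdivisions.

The structural notion on the other side measures the density that is hidden behind short subdivisions. For an integer $p\ge0$, a \emph{$(\le p)$-subdivision} of $F$ is a subdivision in which all replacing paths have length at most $p+1$. The \emph{depth-$p$ density} $\delta_p(\mathcal C)\in[0,\infty]$ is the supremum of the average degrees $2|E(F)|/|V(F)|$ of the nonempty graphs $F$ such that some $(\le p)$-subdivision of $F$ is a subgraph of a member of $\mathcal C$. The class $\mathcal C$ has \emph{bounded expansion} if $\delta_p(\mathcal C)<\infty$ for every $p\ge0$. (Equivalently, for every $p$ the maximum average degree of the depth-$p$ shallow minors of members of $\mathcal C$ is bounded; we work with subdivisions only.) The graphs of maximum degree at most $\Delta\ge2$ form a hereditary, addable and topologically closed class with $\delta_p\le\Delta$ for all $p$. So do the planar graphs, with $\delta_p\le6$, because a graph with a planar subdivision is planar. The class of all graphs has $\delta_0=\infty$. The next example lies in between, and it will serve as the extremal case.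

\begin{example}\label{ex:Bp}
For $p\ge0$ let $\mathcal B_p$ be the class of all subgraphs of graphs obtained from a bipartite graph by replacing each edge with a path of length at least $p+1$. This class is hereditary and addable. It is topologically closed, because a subdivision of a subgraph of $W$ is a subgraph of a subdivision of $W$, and subdividing further only lengthens the paths. It contains the graphs obtained from $K_{n,n}$ by replacing each edge with a path of length $p+1$, so $\delta_p(\mathcal B_p)=\infty$. For $p\ge1$ every edge of a member of $\mathcal B_p$ has an end of degree at most $2$, so members have at most twice as many edges as vertices and $\delta_0(\mathcal B_p)\le4$.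

Every member of $\mathcal B_p$ is $C_{2p+3}$-colorable. Indeed, let $x,y$ be at distance $p+1$ on the cycle $C_{2p+3}$. The two arcs between them have lengths $p+1$ and $p+2$, and stepping back and forth gives walks from $x$ to $y$ of every length at least $p+1$. Map one side of the bipartite graph to $x$, the other side to $y$, and each replacing path along a walk of the same length.
\end{example}

On $\mathcal B_p$, definability of $C_{2p+3}$-colorability coexists with unbounded depth-$p$ density. A single target $H$ therefore says little, and one is led to ask for targets of arbitrarily large odd-girth. The following equivalence is posed as a conjecture by Ne\v{s}et\v{r}il and Ossona de Mendez~\cite{NOfo}.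

\begin{theorem}\label{thm:main}
Let $\mathcal C$ be a hereditary, addable and topologically closed class of graphs. The following are equivalent.
\begin{enumerate}
\item[(1)] For every integer $p$ there are a non-bipartite graph $H_p$ with $\operatorname{og}(H_p)>2p+1$ and a first-order sentence $\Phi_p$ such that, for every $G\in\mathcal C$, $G\models\Phi_p$ if and only if $G\to H_p$.
\item[(2)] The class $\mathcal C$ has bounded expansion.
\end{enumerate}
\end{theorem}

The implication (1)$\Rightarrow$(2) holds one depth at a time, and Example~\ref{ex:Bp} marks the exact threshold.

\begin{theorem}\label{thm:level}
Let $\mathcal C$ be hereditary, addable and topologically closed, and let $p\ge0$. If $H$-colorability is first-order definable on $\mathcal C$ for some graph $H$ with at least one edge and $\operatorname{og}(H)>2p+3$, then $\delta_p(\mathcal C)<\infty$. The constant $2p+3$ is best possible: for every $p\ge0$ there is a hereditary, addable and topologically closed class with $\delta_p=\infty$ on which $C_{2p+3}$-colorability is first-order definable.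
\end{theorem}

So when such a class does not have bounded expansion, (1) fails strongly: there is $p_0$ such that $H$-colorability is first-order definable on $\mathcal C$ for no graph $H$ with an edge and $\operatorname{og}(H)>2p_0+3$. The logic can also be removed from the statement altogether.

\begin{theorem}\label{thm:equiv}
Let $\mathcal C$ be hereditary and topologically closed, not necessarily addable. Then \emph{(2)} is equivalent to each of the following.
\begin{enumerate}
\item[(3)] For every $p\ge1$ there is a non-bipartite graph $H_p$ with $\operatorname{og}(H_p)>2p+1$ such that, for every $G\in\mathcal C$, $G\to H_p$ if and only if $\operatorname{og}(G)>2p+1$.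
\item[(4)] For infinitely many $p\ge1$ there are a graph $H_p$ with $\operatorname{og}(H_p)>2p+1$ and an integer $g_p$ such that every $G\in\mathcal C$ with $\operatorname{og}(G)>g_p$ is $H_p$-colorable.
\end{enumerate}
If $\mathcal C$ is also addable, these properties are further equivalent to \emph{(1)}, to the property \emph{(1$'$)} that requires \emph{(1)} only for infinitely many $p\ge1$, and to the following.
\begin{enumerate}
\item[(5)] For infinitely many $p\ge1$ there are a graph $H_p$ with an edge and $\operatorname{og}(H_p)>2p+1$ and an integer $r_p\ge1$ such that every $G\in\mathcal C$ whose balls of radius $r_p$ all induce $H_p$-colorable subgraphs is $H_p$-colorable.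
\end{enumerate}
\end{theorem}

For planar graphs and $p=1$, for instance, (3) provides a triangle-free graph $H_1$ such that a planar graph is $H_1$-colorable exactly when it is triangle-free.

The proof has three parts. Section~\ref{sec:local} turns definability into the statement that all members of $\mathcal C$ of sufficiently large odd-girth are $H$-colorable. Section~\ref{sec:be} constructs the targets $H_p$ for classes of bounded expansion. Sections~\ref{sec:signed}--\ref{sec:proofA} contain the main work: when $\delta_p(\mathcal C)=\infty$, they produce members of $\mathcal C$ of arbitrarily large odd-girth that are not $H$-colorable. Section~\ref{sec:final} assembles the three theorems. The external results used are Gaifman's locality theorem, the low tree-depth coloring theorem of~\cite{NOgrad}, and the inequalities of Chernoff and Markov; each is stated where it is needed.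

\section{Locality of definable colorings}\label{sec:local}

Let $\operatorname{dist}(u,v)$ be the length of a shortest path between $u$ and $v$, with $\operatorname{dist}(u,v)=\infty$ for vertices in different components, and let $B_r(v)=\{u:\operatorname{dist}(u,v)\le r\}$. We write $G[S]$ for the subgraph induced by $S$ and $G+U$ for a disjoint union. A shortest path from $v$ to a vertex of $B_r(v)$ stays in $B_r(v)$, so distances from $v$ are the same in $G[B_r(v)]$ as in $G$.

A formula $\psi(x)$ with one free variable is \emph{$\rho$-local} if its truth at a vertex $v$ of a graph $G$ depends only on the isomorphism type of the rooted graph $(G[B_\rho(v)],v)$. A \emph{basic sentence} with parameters $\rho,l,\psi$ has the form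
\[
\exists x_1\cdots\exists x_l\Bigl(\,\bigwedge_{i<j}\operatorname{dist}(x_i,x_j)>2\rho\ \wedge\ \bigwedge_i\psi(x_i)\Bigr)
\]
with $\psi$ a $\rho$-local formula. It asserts that there are $l$ vertices, far apart, whose $\rho$-balls all have the property $\psi$.

\begin{theorem}[Gaifman's locality theorem, 1982]\label{thm:gaifman}
Every first-order sentence is equivalent to a Boolean combination of basic sentences.
\end{theorem}

Graphs of large odd-girth look bipartite at the scale on which such sentences operate.

\begin{lemma}\label{lem:balls}
If $\operatorname{og}(G)>2r+1$, then $G[B_r(v)]$ is bipartite for every vertex $v$.
\end{lemma}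

\begin{proof}
The distances from $v$ to two adjacent vertices $x,y\in B_r(v)$ differ by at most $1$. If they were equal to the same number $j\le r$, shortest paths from $v$ to $x$ and to $y$ together with the edge $xy$ would form a closed walk of odd length $2j+1\le2r+1$, which is impossible. So the parity of $\operatorname{dist}(v,\cdot)$ is a proper $2$-coloring of $G[B_r(v)]$.
\end{proof}

We want to conclude that a sentence defining $H$-colorability cannot tell $G$ from the disjoint union of its balls. As it stands this is false for an arbitrary sentence, since a basic sentence counts far-apart vertices of a given local type, and the counts in the two graphs can differ. The remedy is to take so many copies of every ball that all counts are saturated, and to compare these copies with and without $G$ placed beside them. This is where addability enters, and it is the only place.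

\begin{lemma}\label{lem:local}
Let $\mathcal C$ be hereditary and addable, let $H$ have at least one edge, and suppose that $H$-colorability is first-order definable on $\mathcal C$. Then there is $r\ge1$ such that every $G\in\mathcal C$ all of whose balls $G[B_r(v)]$ are $H$-colorable is $H$-colorable. In particular, every $G\in\mathcal C$ with $\operatorname{og}(G)>2r+1$ is $H$-colorable.
\end{lemma}

\begin{proof}
Write the defining sentence $\Phi$ as a Boolean combination of basic sentences. Let $r\ge1$ be at least as large as every radius $\rho$, and $m\ge1$ at least as large as every number $l$, that occurs in them. Let $G\in\mathcal C$ be nonempty (the empty graph is $H$-colorable), and let $U$ be the disjoint union of $m$ copies of $G[B_r(v)]$ for each $v\in V(G)$. Since $\mathcal C$ is hereditary and addable, $U$ and $G+U$ belong to $\mathcal C$.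

Consider one of the basic sentences, with parameters $\rho,l,\psi$. If it holds in $U$, it holds in $G+U$ with the same witnesses $x_1,\dots,x_l$, because their balls and mutual distances are the same in both graphs. Suppose conversely that it holds in $G+U$. If all witnesses lie in $U$, it holds in $U$ for the same reason. Otherwise some witness $v$ lies in $G$. Discard all $l$ witnesses and take instead the centers of $l\le m$ distinct copies of $G[B_r(v)]$ in $U$. Since $\rho\le r$, the $\rho$-ball of such a center, rooted at the center, is isomorphic to $(G[B_\rho(v)],v)$, so each center satisfies $\psi$. The centers lie in different components of $U$, so the distance conditions hold. Hence the basic sentence holds in $U$.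

It follows that $U\models\Phi$ if and only if $G+U\models\Phi$, that is, $U\to H$ if and only if $G+U\to H$. If all $r$-balls of $G$ are $H$-colorable, then $U\to H$, so $G+U\to H$ and $G\to H$. The last statement follows from Lemma~\ref{lem:balls}, because a bipartite graph maps to any edge of $H$.
\end{proof}

\begin{example}\label{ex:bip}
Let $\mathcal C$ be hereditary, addable and topologically closed, and suppose some member contains a cycle. A shortest cycle of that member is an induced subgraph, and subdividing it shows that $\mathcal C$ contains arbitrarily long odd cycles. These are not $H$-colorable when $H$ is bipartite. By Lemma~\ref{lem:local}, $H$-colorability is then not definable on $\mathcal C$ for any bipartite $H$ with an edge. So unless $\mathcal C$ consists of forests, a target with an edge must be non-bipartite.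
\end{example}

\section{Targets for classes of bounded expansion}\label{sec:be}

By~\eqref{eq:og}, a graph $G$ that maps to a target of odd-girth greater than $2p+1$ has $\operatorname{og}(G)>2p+1$. We show that in a class of bounded expansion a single target accepts all such graphs. The reason is that a closed walk of length $2p+1$ meets at most $2p+1$ classes of any vertex coloring, and bounded expansion provides colorings in which any $2p+1$ classes induce a graph that folds onto a graph of bounded size.

In a rooted forest, the roots are at \emph{level} $1$ and the children of a vertex at level $i$ are at level $i+1$. A graph $G$ has \emph{tree-depth} at most $t$ if there is a rooted forest $Y$ on the vertex set $V(G)$ with at most $t$ levels such that, of any two vertices adjacent in $G$, one is an ancestor of the other in $Y$. The edges of $Y$ need not be edges of $G$.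

\begin{theorem}[Ne\v{s}et\v{r}il and Ossona de Mendez~\cite{NOgrad}]\label{thm:ltd}
If $\mathcal C$ has bounded expansion, then for every $t$ there is $N$ such that every $G\in\mathcal C$ has a vertex coloring with at most $N$ colors in which, for each $i\le t$, any $i$ color classes induce a subgraph of tree-depth at most $i$.
\end{theorem}

Graphs of bounded tree-depth can be arbitrarily large, but up to homomorphisms they cannot. Some bound of this kind is needed: an odd cycle has no homomorphism to a proper subgraph, since all its proper subgraphs are bipartite.

\begin{lemma}\label{lem:td}
For each $t\ge1$ there is $s(t)$ such that every graph $G$ of tree-depth at most $t$ has a homomorphism to a subgraph of itself with at most $s(t)$ vertices.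
\end{lemma}

\begin{proof}
Fix a forest $Y$ as in the definition. Label each vertex $v$ at level $i$ with the set of levels $j<i$ such that the level-$j$ ancestor of $v$ is adjacent to $v$ in $G$. The forest and the labels determine $G$. Let $Y_v$ be the subtree of $Y$ formed by $v$ and its descendants, and let the \emph{type} of $v$ be the isomorphism class of $Y_v$ as a labeled rooted tree.

Suppose two siblings, or two roots, $u\ne u'$ have the same type, and let $\iota\colon Y_u\to Y_{u'}$ be a label-preserving isomorphism. It preserves levels and the ancestor relation. Extend $\iota$ by the identity outside $Y_u$. An edge of $G$ that meets $Y_u$ joins a vertex $v\in V(Y_u)$ to its ancestor $w$ at some level $j$ in the label of $v$; then $j$ is in the label of $\iota(v)$, so $\iota(v)$ is adjacent to its own level-$j$ ancestor. If $w\in V(Y_u)$, that ancestor is $\iota(w)$. Otherwise $w$ is a proper ancestor of $u$, hence also of $u'$, and that ancestor is $w=\iota(w)$. So $\iota$ is a homomorphism from $G$ to $G-V(Y_u)$, and the latter graph comes with the forest $Y-V(Y_u)$ and unchanged labels.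

Repeat this step until no two siblings and no two roots have the same type, and compose the homomorphisms. Put $m_t=2^{t-1}$ and $m_i=2^{i-1}2^{m_{i+1}}$ for $i<t$. At most $m_i$ types occur at level $i$: a vertex at level $t$ is a leaf with one of $2^{t-1}$ labels, and the type of a vertex at level $i<t$ is determined by its label and the set of types of its children, which are pairwise distinct. So there are at most $m_1$ roots, and each vertex at level $i-1$ has at most $m_i$ children. At most $s(t)=\sum_{i=1}^tm_1m_2\cdots m_i$ vertices remain.
\end{proof}

\begin{proposition}\label{prop:be}
Let $\mathcal C$ have bounded expansion and let $p\ge1$. There is a non-bipartite graph $H_p$ with $\operatorname{og}(H_p)>2p+1$ such that, for every $G\in\mathcal C$, $G\to H_p$ if and only if $\operatorname{og}(G)>2p+1$.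
\end{proposition}

No closure property of $\mathcal C$ is used here.

\begin{proof}
Put $t=2p+1$. Let $Q$ be the disjoint union of one copy of each graph with between $1$ and $s(t)$ vertices and odd-girth greater than $t$. Then $\operatorname{og}(Q)>t$, and by Lemma~\ref{lem:td} every graph of tree-depth at most $t$ and odd-girth greater than $t$ maps to $Q$. Let $N$ be given by Theorem~\ref{thm:ltd}; we may assume $N\ge t$, as color classes may be empty. Write $[N]=\{1,\dots,N\}$, and let $I$ always denote a $t$-element subset of $[N]$.

Let $G\in\mathcal C$ with $\operatorname{og}(G)>t$, and let $\kappa\colon V(G)\to[N]$ be the coloring from Theorem~\ref{thm:ltd}. For each $I$ there is a homomorphism $h_I\colon G[\kappa^{-1}(I)]\to Q$. The maps $h_I$ for different $I$ need not agree anywhere, so we cannot glue them; instead we let each vertex remember its color and its images under all maps $h_I$ that are defined at it. Accordingly, let $H$ be the graph whose vertices are the pairs $(i,x)$ with $i\in[N]$ and $x=(x_I)_{I\ni i}$ a family of vertices of $Q$, and in which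
\[
(i,x)\sim(j,y)\iff x_Iy_I\in E(Q)\ \text{ for all } I\supseteq\{i,j\}.
\]
Since $2\le t\le N$, such a set $I$ always exists, so $H$ has no loops. The graph $H$ depends on $\mathcal C$ and $p$ only. The map $v\mapsto(\kappa(v),(h_I(v))_{I\ni\kappa(v)})$ is a homomorphism $G\to H$: if $uv\in E(G)$ and $I\supseteq\{\kappa(u),\kappa(v)\}$, then $uv$ is an edge of $G[\kappa^{-1}(I)]$, so $h_I(u)h_I(v)\in E(Q)$.

Next, $\operatorname{og}(H)>t$. A cycle of odd length $\ell\le t$ in $H$ has at most $t$ different first coordinates, which lie in a common set $I$. Every vertex of the cycle has an $I$-coordinate, and the $I$-coordinates of consecutive vertices are adjacent in $Q$. They form a closed walk of odd length $\ell\le t$ in $Q$, which contradicts $\operatorname{og}(Q)>t$.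

Let $H_p=H+C_{2p+3}$. It is non-bipartite with $\operatorname{og}(H_p)>2p+1$. Every $G\in\mathcal C$ with $\operatorname{og}(G)>2p+1$ maps to $H_p$, and by~\eqref{eq:og} no other graph does.
\end{proof}

\section{Subdivisions and signed graphs}\label{sec:signed}

Now let $\delta_p(\mathcal C)=\infty$ and $\operatorname{og}(H)>2p+3$. In view of Lemma~\ref{lem:local}, we look for members of $\mathcal C$ of large odd-girth that are not $H$-colorable. We have two tools: passing to subgraphs and subdividing.

\begin{lemma}\label{lem:mono}
A hereditary and topologically closed class is closed under taking subgraphs.
\end{lemma}

\begin{proof}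
To delete an edge, subdivide it once and delete the new vertex. Every subgraph is obtained by deleting edges and then vertices.
\end{proof}

Put $q=p+1$. If a $(\le p)$-subdivision of a graph $F'$ is in $\mathcal C$, we may lengthen each of its paths to any length at least $q$. Giving all paths the same length is useless when $F'$ is bipartite, since the result is then bipartite. Longer paths constrain a homomorphism less, because a walk of length $\ell\ge1$ extends to one of length $\ell+2$ with the same ends. So the lengths worth considering are $q$ and $q+1$, and the choice between them is a sign on each edge of $F'$. A homomorphism to $H$ extends along a path of length $q$ or $q+1$ exactly when the images of its ends are joined in $H$ by a walk of that length. No pair of vertices of $H$ is joined by walks of both lengths, since these would form a closed walk of odd length $2q+1=2p+3$. This disjointness is all we shall use about $H$. For $p=0$ and $H=C_5$ with vertex set $\mathbb Z_5$, walks of length $1$ join the pairs with difference $\pm1$, and walks of length $2$ join the pairs with difference $0$ or $\pm2$. For $H=C_3$, every adjacent pair is joined by walks of both lengths.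

\begin{definition}\label{def:signed}
A \emph{signed graph} is a graph $F'$ with a map $\sigma\colon E(F')\to\{+,-\}$. A cycle of a signed graph is \emph{neutral} if it has an even number of positive edges and an even number of negative edges. Let $K$ be a finite set and $R=(R_+,R_-)$ a pair of symmetric relations $R_+,R_-\subseteq K\times K$. An \emph{$R$-coloring} of $(F',\sigma)$ is a map $f\colon V(F')\to K$ with $(f(x),f(y))\in R_{\sigma(xy)}$ for every edge $xy$ of $F'$.
\end{definition}

The following theorem is the combinatorial core of the paper.

\begin{theorem}\label{thm:key}
For all integers $k\ge1$ and $g\ge3$ there is an integer $D=D(k,g)$ with the following property. Let $F$ be a graph of average degree at least $4D$, let $K$ be a set with $|K|=k$, and let $R_+,R_-\subseteq K\times K$ be disjoint symmetric relations. Then there are a subgraph $F'$ of $F$ and a map $\sigma\colon E(F')\to\{+,-\}$ such that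
\begin{enumerate}
\item[(i)] every cycle of $F'$ of length at most $g$ is neutral;
\item[(ii)] the signed graph $(F',\sigma)$ has no $R$-coloring, where $R=(R_+,R_-)$.
\end{enumerate}
\end{theorem}

Disjointness cannot be dropped. If $(c,c')\in R_+\cap R_-$ and $F$ is bipartite, coloring one side with $c$ and the other with $c'$ is an $R$-coloring of every signed subgraph of $F$; this is what happens in Example~\ref{ex:Bp}. Before turning to the proof we translate Theorem~\ref{thm:key} back to subdivisions.

\begin{proposition}\label{prop:bad}
Let $\mathcal C$ be hereditary and topologically closed, let $p\ge0$ with $\delta_p(\mathcal C)=\infty$, and let $H$ be a graph with $\operatorname{og}(H)>2p+3$. Then for every $g\ge3$ there is $G\in\mathcal C$ with $\operatorname{og}(G)>g$ and $G\not\to H$.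
\end{proposition}

\begin{proof}
If $H$ has no vertex, take $G=K_1$, which lies in $\mathcal C$ because $\mathcal C$ is hereditary and has a nonempty member. Otherwise let $q=p+1$, $K=V(H)$, $k=|K|$, and let $R_+$ and $R_-$ be the sets of pairs of vertices of $H$ joined by a walk of length $q$ and $q+1$, respectively. They are symmetric, and we saw above that they are disjoint.

Since $\delta_p(\mathcal C)=\infty$, there is a graph $F$ of average degree at least $4D(k,g)$ with a $(\le p)$-subdivision $F^*$ that is a subgraph of a member of $\mathcal C$. Take $F'$ and $\sigma$ from Theorem~\ref{thm:key}. The subgraph of $F^*$ formed by $V(F')$ and the paths that replace edges of $F'$ is in $\mathcal C$ by Lemma~\ref{lem:mono}, and these paths have length at most $q$. Subdividing further, we obtain a graph $G\in\mathcal C$ in which each positive edge of $F'$ is replaced by a path of length $q$ and each negative edge by a path of length $q+1$.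

A homomorphism $G\to H$ maps these paths to walks of the same lengths, so its restriction to $V(F')$ would be an $R$-coloring of $(F',\sigma)$, contrary to (ii). Inner vertices of the paths have degree $2$, so a cycle of $G$ is a union of whole paths and comes from a cycle of $F'$, with $a$ positive and $b$ negative edges, say. Its length is $aq+b(q+1)\ge a+b$. If this length is at most $g$, then $a+b\le g$, so $a$ and $b$ are even by (i), and the length is even. Hence $\operatorname{og}(G)>g$.
\end{proof}

Why should large average degree defeat all $R$-colorings? When $F$ has no short cycles, counting gives the answer.

\begin{example}\label{ex:girth}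
Let $F$ have no cycle of length at most $g$ and average degree greater than $2\log_2k$. Take $F'=F$, so that (i) holds for every $\sigma$. A map $f\colon V(F)\to K$ is an $R$-coloring for at most one $\sigma$, because each pair $(f(x),f(y))$ lies in at most one of $R_+,R_-$. There are $k^{|V(F)|}$ maps $f$ and $2^{|E(F)|}>k^{|V(F)|}$ maps $\sigma$, so some $\sigma$ admits no $R$-coloring.
\end{example}

For a general $F$ the short cycles tie the signs together, and the free choice that drives this count is lost. We do not try to find a dense subgraph of $F$ without short cycles. We keep short cycles, and make them neutral by importing both the edges and the signs of $F'$ from one fixed signed graph without short cycles.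

\section{Templates and their pull-backs}\label{sec:template}

For a signed graph $T$ let $E_+$ and $E_-$ be its sets of positive and negative edges, and write $|T|=|V(T)|$.

\begin{definition}\label{def:template}
Let $0<\varepsilon<1$ and $g\ge3$. An \emph{$(\varepsilon,g)$-template} is a nonempty signed graph $T$ with no cycle of length at most $g$ such that for all sets $X,Y\subseteq V(T)$, not necessarily disjoint, with $|X|,|Y|\ge\varepsilon|T|$ and for each sign $s$ there are $x\in X$ and $y\in Y$ with $xy\in E_s$.
\end{definition}

Taking $X=Y$ shows that independent sets of $T$ have fewer than $\varepsilon|T|$ vertices. As $T$ has no triangle, the neighbors of a vertex form an independent set, so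
\begin{equation}\label{eq:degT}
\text{every vertex of }T\text{ has fewer than }\varepsilon|T|\text{ neighbors.}
\end{equation}
Templates are obtained from sparse random graphs. We recall Markov's inequality, $\Pr(Z\ge a)\le\mathbb E[Z]/a$ for a nonnegative random variable $Z$ and $a>0$, and the Chernoff bound $\Pr(Z\le\mu/2)\le e^{-\mu/8}$ for a binomial random variable $Z$ with mean $\mu$.

\begin{lemma}\label{lem:template}
For every $\varepsilon\in(0,1)$ and $g\ge3$ there is an $(\varepsilon,g)$-template.
\end{lemma}

\begin{proof}
Let $\lambda=144/\varepsilon^2$, let $n$ be large, with $n\ge2\lambda$ and $\varepsilon n\ge6$, and put $m=\lceil\varepsilon n/3\rceil$. On a set of $n$ vertices, make each pair independently a positive edge with probability $\lambda/n$, a negative edge with probability $\lambda/n$, and a non-edge otherwise.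

Fix disjoint sets $X',Y'$ of size $m$ and a sign $s$. The number of edges of sign $s$ between them is binomial with mean $\mu=m^2\lambda/n\ge\lambda\varepsilon^2n/9=16n$. It is at most $8n\le\mu/2$ with probability at most $e^{-\mu/8}\le e^{-2n}$. There are at most $2\cdot4^n$ triples $(X',Y',s)$, and $2(4/e^2)^n\to0$. So with probability tending to $1$, all these numbers exceed $8n$.

A cycle of length $i$ is given by a sequence of $i$ vertices, and its $i$ pairs are all edges with probability $(2\lambda/n)^i$. The expected number of cycles of length at most $g$ is therefore at most $\sum_{i=3}^gn^i(2\lambda/n)^i\le g(2\lambda)^g$, and by Markov's inequality this number is below $4g(2\lambda)^g$ with probability at least $3/4$. For large $n$ both events occur in some outcome, and $4g(2\lambda)^g<8n$. Delete one edge from each cycle of length at most $g$. The resulting signed graph $T$ has no such cycle, and any two disjoint $m$-sets are still joined by an edge of each sign.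

Finally let $|X|,|Y|\ge\varepsilon n$. Since $2m\le\frac23\varepsilon n+2\le\varepsilon n$, we can choose an $m$-set $X'\subseteq X$ and then an $m$-set $Y'\subseteq Y\setminus X'$. An edge of sign $s$ between them is the required edge.
\end{proof}

\begin{remark}\label{rem:all}
Templates settle the class of all graphs at once: there, $H$-colorability is definable for no $H$ with an edge. Otherwise take $r$ from Lemma~\ref{lem:local} and a $(1/k,2r+1)$-template $T$, where $k=|V(H)|\ge2$. Then $T\to H$, and the largest preimage of a vertex of $H$ is an independent set with at least $|T|/k$ vertices, a contradiction.
\end{remark}

The graph $F$ of Theorem~\ref{thm:key} need not contain $T$. But any map from $V(F)$ to $V(T)$ selects a signed subgraph of $F$.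

\begin{lemma}\label{lem:pull}
Let $T$ be an $(\varepsilon,g)$-template, $F_0$ a graph and $\varphi\colon V(F_0)\to V(T)$ any map. Let $F_\varphi$ be the signed graph on $V(F_0)$ whose edges are the edges $xy$ of $F_0$ with $\varphi(x)\varphi(y)\in E(T)$, each with the sign of $\varphi(x)\varphi(y)$. Then every cycle of $F_\varphi$ of length at most $g$ is neutral.
\end{lemma}

\begin{proof}
The map $\varphi$ sends such a cycle to a closed walk of the same length in $T$, with the same sequence of signs. The edges used by the walk form a connected subgraph of $T$ with at most $g$ edges. It has no cycle, so it is a tree. Each edge of a tree separates it into two parts, so a closed walk traverses each edge an even number of times. Hence the walk has an even number of positive and an even number of negative steps.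
\end{proof}

Condition (i) of Theorem~\ref{thm:key} thus holds for every \emph{pull-back} $F_\varphi$, and the whole freedom in the choice of $\varphi$ is available for (ii). For complete bipartite graphs the choice can be made by hand.

\begin{example}\label{ex:Knn}
Let $T$ be a $(1/(2k),g)$-template and let $F_0=K_{n,n}$ with $n=|T|$ and sides $A,B$. Let $\varphi$ be a bijection onto $V(T)$ on each side. Suppose $f$ is an $R$-coloring of $F_\varphi$. Some color $c$ is used on a set $X\subseteq A$ of at least $n/k$ vertices, and some color $c'$ on a set $Y\subseteq B$ of at least $n/k$ vertices. Since $R_+\cap R_-=\emptyset$, there is a sign $s$ with $(c,c')\notin R_s$. The template has an edge of sign $s$ between $\varphi(X)$ and $\varphi(Y)$, and it comes from an edge of $F_\varphi$ of sign $s$ between $X$ and $Y$, whose ends are colored $c$ and $c'$. This contradicts the choice of $s$.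
\end{example}

The mechanism of this example will be used at every step below: a large set of positions in $T$ that carries a color $c$ is incompatible with all but an $\varepsilon$-fraction of the positions of a neighbor with any given color $c'$.

\section{Proof of Theorem~\ref{thm:key}}\label{sec:proofA}

Fix $k\ge1$ and $g\ge3$. Let
\[
\varepsilon=2^{-34}k^{-32},\qquad T\ \text{an }(\varepsilon,g)\text{-template},\qquad D=16k|T|.
\]
The value of $\varepsilon$ is dictated by the union bound in Lemma~\ref{lem:union}, and the value of $D$ by the count in Lemma~\ref{lem:count}. Let $F$, $K$ and $R$ be as in the theorem. We call the elements of $K$ \emph{colors} and the vertices of $T$ \emph{positions}.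

\subsection{Reduction to a bipartite graph, regular on its larger side}

A uniformly random bipartition of $V(F)$ separates each edge with probability $1/2$, so $F$ has a spanning bipartite subgraph with at least half of the edges. This subgraph has at least $D$ times as many edges as vertices. Deleting a vertex of degree less than $D$ preserves this inequality, which fails for a single vertex; so repeated deletion ends with a nonempty bipartite subgraph of minimum degree at least $D$. Let $A,B$ be its sides, with $|A|\ge|B|=n$. Delete edges so that every vertex of $A$ has degree exactly $D$, and call the result $F_0$. Neighborhoods $N(\cdot)$ and degrees refer to $F_0$. Order $B=\{b_1,\dots,b_n\}$ so that the degrees $d_i=|N(b_i)|$ are non-increasing. Then $\sum_id_i=D|A|$, but we have no further control over the $d_i$. By Lemma~\ref{lem:pull} it suffices to find $\varphi\colon A\cup B\to V(T)$ such that $F_\varphi$ has no $R$-coloring.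

\subsection{Placing the two sides in two rounds}

The first attempt is to take $\varphi$ uniformly at random and show that the expected number of $R$-colorings of $F_\varphi$ is below $1$. This fails when $B$ is much smaller than $A$. With probability at least $|T|^{-n}(1-\varepsilon)^{|A|}$, by~\eqref{eq:degT}, all of $B$ goes to a given position $t$ and no vertex of $A$ goes to a neighbor of $t$. Then $F_\varphi$ has no edge and every map to $K$ is an $R$-coloring, so the expectation is at least $|T|^{-n}(k(1-\varepsilon))^{|A|}$, which exceeds $1$ for $k\ge2$ and $|A|$ large compared with $n$. A rare bad placement of $B$ is multiplied by the many colorings of $A$.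

We therefore place $B$ first and fix a placement that is good against every coloring of $B$. Once positions and colors of $B$ are known, the vertices of $A$ no longer interact, and each of them can be treated separately. We record which positions remain possible for a vertex of $A$ with a given color as the vertices of $B$ are revealed one at a time. Given $f\colon B\to K$ and $\beta\colon B\to V(T)$, define for $0\le i\le n$, $a\in A$ and $c\in K$ the set $X_i(a,c)$ of all positions $t\in V(T)$ such that
\[
t\beta(b_l)\in E_s\ \implies\ (c,f(b_l))\in R_s\qquad\text{for all }b_l\in N(a)\text{ with }l\le i\text{ and both signs }s .
\]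
Thus $X_0(a,c)=V(T)$, the sets $X_i(a,c)$ decrease as $i$ grows, $X_i(a,c)=X_{i-1}(a,c)$ unless $a\in N(b_i)$, and $X_i(a,c)$ depends only on the restrictions of $f$ and $\beta$ to $\{b_1,\dots,b_i\}$. Call $a$ \emph{confined at time $i$} if $|X_i(a,c)|<\varepsilon|T|$ for all $c\in K$. A vertex confined at time $i$ is confined at all later times.

\begin{proposition}\label{prop:round1}
There is $\beta\colon B\to V(T)$ such that for every $f\colon B\to K$ at least $|A|/8$ vertices of $A$ are confined at time $n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:key} from Proposition~\ref{prop:round1}]
Let $\varphi$ agree with $\beta$ on $B$, and let the values $\varphi(a)$, $a\in A$, be independent and uniform in $V(T)$. Suppose $\hat f\colon A\cup B\to K$ is an $R$-coloring of $F_\varphi$, and let $f$ be its restriction to $B$. If $b\in N(a)$ and $\varphi(a)\beta(b)\in E_s$, then $ab$ is an edge of $F_\varphi$ of sign $s$, so $(\hat f(a),f(b))\in R_s$. Hence $\varphi(a)\in X_n(a,\hat f(a))$, and in particular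
\begin{equation}\label{eq:event}
\varphi(a)\in\bigcup_{c\in K}X_n(a,c)\qquad\text{for all }a\in A,
\end{equation}
with the sets computed from $f$ and $\beta$. For a confined vertex $a$ the union has at most $k\varepsilon|T|$ elements. For fixed $f$, independence and Proposition~\ref{prop:round1} show that \eqref{eq:event} has probability at most $(k\varepsilon)^{|A|/8}$. There are $k^n\le k^{|A|}$ maps $f$; this is where $|A|\ge|B|$ is used. So $F_\varphi$ has an $R$-coloring with probability at most
\[
k^{|A|}(k\varepsilon)^{|A|/8}=(k^9\varepsilon)^{|A|/8}=(2^{-34}k^{-23})^{|A|/8}<1 .
\]
For some $\varphi$ the signed graph $F'=F_\varphi$ satisfies (ii), and it satisfies (i) by Lemma~\ref{lem:pull}.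
\end{proof}

\subsection{Revealing $B$ one vertex at a time}

It remains to prove Proposition~\ref{prop:round1}. As long as $a$ is not confined, each newly placed neighbor is likely to remove a position from one of the sets $X_i(a,c)$; and since these sets have $k|T|=D/16$ elements in total, this cannot happen at more than a sixteenth of the $D$ neighbors of $a$. To make this precise, say that $a$ \emph{shrinks at time $i$} if $X_i(a,c)\ne X_{i-1}(a,c)$ for some $c$. Let $\nu_i$ be the number of vertices of $N(b_i)$ that are not confined at time $i-1$, and call $b_i$ \emph{idle} if strictly more than $\nu_i/2$ of these vertices do not shrink at time $i$. The events ``$a$ shrinks at time $i$'' for different $a\in N(b_i)$ all depend on the single value $\beta(b_i)$ and may be strongly correlated. Independence is available only between different vertices of $B$, and this is why we attach one event, idleness, to each $b_i$. We shall need that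
\begin{equation}\label{eq:depend}
\text{whether }b_i\text{ is idle depends only on the restrictions of }f,\beta\text{ to }\{b_1,\dots,b_i\}.
\end{equation}

\begin{lemma}\label{lem:idle}
Fix $f\colon B\to K$ and let $\beta\colon B\to V(T)$ be uniformly random. For every $M\subseteq B$, the probability that all members of $M$ are idle is at most $(2\varepsilon)^{|M|}$.
\end{lemma}

\begin{proof}
We first show that, conditionally on $\beta(b_1),\dots,\beta(b_{i-1})$, the vertex $b_i$ is idle with probability at most $2\varepsilon$. The conditioning determines all sets $X_{i-1}(a,c)$ and the number $\nu_i$, and $\beta(b_i)$ remains uniform. If $\nu_i=0$, then $b_i$ is not idle. Let $\nu_i>0$, and let $a\in N(b_i)$ be not confined at time $i-1$, say $X=X_{i-1}(a,c)$ has at least $\varepsilon|T|$ elements. Since $R_+\cap R_-=\emptyset$, there is a sign $s$ with $(c,f(b_i))\notin R_s$. If $t\beta(b_i)\in E_s$ for some $t\in X$, then $t\notin X_i(a,c)$, so $a$ shrinks at time $i$. Let $Y$ be the set of positions not joined to $X$ by an edge of sign $s$. By the definition of a template, $|Y|<\varepsilon|T|$. So $a$ fails to shrink with conditional probability at most $\varepsilon$. The number $Z$ of unconfined neighbors of $b_i$ that do not shrink has conditional expectation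 at most $\varepsilon\nu_i$, and Markov's inequality bounds the conditional probability of $Z>\nu_i/2$ by $2\varepsilon$.

Now let $b_i$ be the member of $M$ with the largest index. By~\eqref{eq:depend}, idleness of the other members is determined by $\beta(b_1),\dots,\beta(b_{i-1})$. So the probability that all members of $M$ are idle is at most $2\varepsilon$ times the probability that all members of $M\setminus\{b_i\}$ are idle, and induction on $|M|$ completes the proof.
\end{proof}

This lemma is the only step of the proof that uses the disjointness of $R_+$ and $R_-$. The next one is deterministic.

\begin{lemma}\label{lem:count}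
Let $f$ and $\beta$ be such that the non-idle vertices of $B$ have total degree at least $D|A|/4$. Then at least $|A|/8$ vertices of $A$ are confined at time $n$.
\end{lemma}

\begin{proof}
Let $\gamma_i$ be the number of vertices of $N(b_i)$ confined at time $i-1$, and $\pi_i$ the number of vertices of $A$ that shrink at time $i$. If $b_i$ is not idle, then $\pi_i\ge\nu_i/2$, so $d_i=\gamma_i+\nu_i\le\gamma_i+2\pi_i$. Each time $a$ shrinks, the integer $\sum_c|X_i(a,c)|$ decreases, starting from $k|T|$; so $a$ shrinks at most $k|T|$ times, and $\sum_{i=1}^n\pi_i\le k|T|\,|A|=D|A|/16$. Summing over the indices $i$ of non-idle vertices gives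
\[
\tfrac14D|A|\ \le\ \sum\gamma_i+2\sum\pi_i\ \le\ \sum\gamma_i+\tfrac18D|A| ,
\]
so $\sum\gamma_i\ge D|A|/8$. A vertex of $A$ is counted in $\sum\gamma_i$ at most $D$ times, once for each neighbor, and only if it is confined at time $n$. Hence at least $|A|/8$ vertices are confined at time $n$.
\end{proof}

\subsection{A union bound over dyadic levels}

We need one $\beta$ for which the hypothesis of Lemma~\ref{lem:count} holds for all $f$. If all degrees $d_i$ are equal, this is immediate: it suffices that fewer than $n/2$ vertices are idle, and by Lemma~\ref{lem:idle} and a union bound over the $k^n$ maps $f$ and the at most $2^n$ subsets $M$ of size $\lceil n/2\rceil$, this fails with probability at most $k^n2^n(2\varepsilon)^{n/2}=(8k^2\varepsilon)^{n/2}<1$.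

With unequal degrees, few vertices may carry most of the edges. Suppose that $b_1,\dots,b_D$ are adjacent to all of $A$ and the other vertices of $B$ are isolated. With probability at least $|T|^{-D}$ the first $D$ vertices are placed at one position $t$; then each $X_n(a,c)$ contains all non-neighbors of $t$, and by~\eqref{eq:degT} no vertex is confined. A failure probability of $|T|^{-D}$ cannot pay for $k^n$ maps $f$ when $k\ge2$ and $n$ is large. But here only the $k^D$ restrictions of $f$ to the first $D$ vertices matter. In general, \eqref{eq:depend} says that idleness among the first $2^j$ vertices costs only a factor $k^{2^j}$. So we cut $B$ into blocks whose size is comparable to the number of earlier vertices, and apply the equal-degree argument to those blocks in which the degree is not concentrated on few vertices.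

Let $J=\lceil\log_2n\rceil$, so that $2^{j-1}<n$ for $j\le J$. Define the \emph{levels}
\[
L_0=\{b_1\},\qquad L_j=\{b_i:2^{j-1}<i\le\min(2^j,n)\}\quad(1\le j\le J),
\]
which partition $B$. Let $w_j$ be the total degree of $L_j$, so $\sum_{j=0}^Jw_j=D|A|$. For $1\le j\le J$ put $\Delta_j=d_{2^{j-1}}$. All vertices of $L_j$ have degree at most $\Delta_j$, all vertices of $L_{j-1}$ have degree at least $\Delta_j$, and $|L_j|\le2^{j-1}$. Call the level $j\ge1$ \emph{spread} if $w_j\ge2^{j-4}\Delta_j$, that is, if $w_j$ is at least one eighth of the upper bound $2^{j-1}\Delta_j$. This notion depends on $F_0$ only. A level that is not spread is light compared with the previous one, so such levels can be ignored.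

\begin{lemma}\label{lem:spread}
The spread levels satisfy $\sum_{j\text{ spread}}w_j\ge D|A|/2$.
\end{lemma}

\begin{proof}
Let $1\le j\le J$. The level $L_{j-1}$ has at least $2^{j-2}$ elements: it has one element for $j=1$, and exactly $2^{j-2}$ for $j\ge2$ because $2^{j-1}<n$. Hence $w_{j-1}\ge2^{j-2}\Delta_j$. If $j$ is not spread, then $w_j<2^{j-4}\Delta_j\le w_{j-1}/4$. So the levels $j\ge1$ that are not spread have total weight at most $\frac14\sum_jw_j=D|A|/4$. Since $w_0=d_1\le|A|\le D|A|/4$, the spread levels have total weight at least $D|A|/2$.
\end{proof}

\begin{lemma}\label{lem:union}
There is $\beta\colon B\to V(T)$ such that for every $f\colon B\to K$ and every spread level $j$, the idle vertices of $L_j$ have total degree at most $w_j/2$.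
\end{lemma}

\begin{proof}
Let $\beta$ be uniformly random. Fix a spread level $j$ and a map $f$, and let $\mathcal E(j,f)$ be the event that the idle vertices of $L_j$ have total degree greater than $w_j/2$. If $\Delta_j=0$, then $w_j=0$ and the event is impossible. Let $\Delta_j>0$. On $\mathcal E(j,f)$ the idle vertices of $L_j$ have total degree greater than $2^{j-5}\Delta_j$, and each has degree at most $\Delta_j$, so there are at least $\lceil2^{j-5}\rceil$ of them. By Lemma~\ref{lem:idle} and a union bound over the subsets of $L_j$ of size $\lceil2^{j-5}\rceil$,
\[
\Pr\bigl(\mathcal E(j,f)\bigr)\le2^{|L_j|}(2\varepsilon)^{\lceil2^{j-5}\rceil}\le2^{2^{j-1}}(2\varepsilon)^{2^{j-5}} .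
\]
By~\eqref{eq:depend}, the event $\mathcal E(j,f)$ depends on $f$ only through its restriction to the first $\min(2^j,n)$ vertices of $B$, so for each $j$ there are at most $k^{2^j}$ different events. Since $2^j=32\cdot2^{j-5}$ and $2^{j-1}=16\cdot2^{j-5}$, the probability that some event occurs is at most
\[
\sum_{j\ge1}k^{2^j}2^{2^{j-1}}(2\varepsilon)^{2^{j-5}}=\sum_{j\ge1}\theta^{\,2^{j-5}},\qquad\theta=k^{32}\cdot2^{16}\cdot2\varepsilon=2^{-17}.
\]
With $x=\theta^{1/16}=2^{-17/16}<\frac12$, the sum is $x+x^2+x^4+x^8+\dots\le x/(1-x)<1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:round1}]
Take $\beta$ from Lemma~\ref{lem:union} and let $f\colon B\to K$ be arbitrary. In each spread level $j$ the non-idle vertices have total degree at least $w_j/2$. By Lemma~\ref{lem:spread}, the non-idle vertices of $B$ have total degree at least $D|A|/4$, and Lemma~\ref{lem:count} applies.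
\end{proof}

This completes the proof of Theorem~\ref{thm:key}, and with it that of Proposition~\ref{prop:bad}.

\section{Proofs of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:level}]
Let $H$ have an edge and $\operatorname{og}(H)>2p+3$, let $H$-colorability be first-order definable on $\mathcal C$, and take $r\ge1$ from Lemma~\ref{lem:local}. If $\delta_p(\mathcal C)=\infty$, Proposition~\ref{prop:bad} with $g=2r+1\ge3$ gives $G\in\mathcal C$ with $\operatorname{og}(G)>2r+1$ and $G\not\to H$, which contradicts Lemma~\ref{lem:local}. For the second statement take the class $\mathcal B_p$ of Example~\ref{ex:Bp}: all its members are $C_{2p+3}$-colorable, so the sentence $\forall x\,(x=x)$ defines $C_{2p+3}$-colorability on it.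
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume (2). For $p\ge1$ take $H_p$ from Proposition~\ref{prop:be} and let $\Phi_p$ be the sentence~\eqref{eq:sentence}. For $p\le0$ take $H_p=H_1$ and $\Phi_p=\Phi_1$, noting that $\operatorname{og}(H_1)>3>2p+1$. This proves (1).

Assume (1) and let $p\ge0$. The graph $H_{p+1}$ is non-bipartite, so it has an edge; it satisfies $\operatorname{og}(H_{p+1})>2(p+1)+1=2p+3$; and $H_{p+1}$-colorability is first-order definable on $\mathcal C$. Theorem~\ref{thm:level} gives $\delta_p(\mathcal C)<\infty$. As $p$ was arbitrary, (2) holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]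
The implication (2)$\Rightarrow$(3) is Proposition~\ref{prop:be}, and (3)$\Rightarrow$(4) holds with $g_p=2p+1$. For (4)$\Rightarrow$(2), suppose $\delta_{p_0}(\mathcal C)=\infty$ for some $p_0\ge0$, and take $p\ge p_0+1$ among the infinitely many values in (4). Then $\operatorname{og}(H_p)>2p+1\ge2p_0+3$. Proposition~\ref{prop:bad}, applied with $p_0$ in place of $p$ and $g=\max(g_p,3)$, gives $G\in\mathcal C$ with $\operatorname{og}(G)>g_p$ and $G\not\to H_p$, which contradicts (4).

Now let $\mathcal C$ be addable. Theorem~\ref{thm:main} gives (2)$\Rightarrow$(1), and (1$'$) is a weakening of (1). For (1$'$)$\Rightarrow$(5), apply Lemma~\ref{lem:local} to each of the infinitely many non-bipartite graphs $H_p$. For (5)$\Rightarrow$(4), put $g_p=2r_p+1$. If $G\in\mathcal C$ has $\operatorname{og}(G)>g_p$, then its balls of radius $r_p$ induce bipartite graphs by Lemma~\ref{lem:balls}; these map to an edge of $H_p$, so $G\to H_p$ by (5). Together with (4)$\Rightarrow$(2), this closes the cycle of implications.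
\end{proof}

\begin{thebibliography}{9}

\bibitem{NOgrad}
J.~Ne\v{s}et\v{r}il and P.~Ossona de Mendez,
\emph{Grad and classes with bounded expansion I. Decompositions},
European J. Combin. 29 (2008).

\bibitem{NOfo}
J.~Ne\v{s}et\v{r}il and P.~Ossona de Mendez,
\emph{On first-order definable colorings},
arXiv:1403.1995 (2014).

\end{thebibliography}
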